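# Unimodality of truncated theta quotients through a minimal resolution over $U(t\,\mathfrak{sl}_2[t])$

## Parts in three colors and a row that flattens at the top

Take positive integers as parts, and let each part be red, white or blue. For a finite multiset of colored parts, record the total size $n$ and the number $m=\#\text{red}-\#\text{blue}$. The generating function is
$$P(q,z)=\prod_{i\ge1}\frac1{(1-zq^i)(1-q^i)(1-z^{-1}q^i)} .$$
For $n=2$ and $m=0$ we have the white part $2$, the white parts $1+1$, and a red $1$ with a blue $1$: three multisets. For $m=1$ we have a red $2$, or a red $1$ with a white $1$: two. For $m=2$ only the two red ones. By the same kind of list one finds the following rows (coefficients of $z^{-n},\dots,z^{n}$ in the coefficient of $q^n$):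

$$\begin{array}{ll}
n=0:&1\\
n=1:&1,1,1\\
n=2:&1,2,3,2,1\\
n=3:&1,2,5,6,5,2,1\\
n=4:&1,2,6,10,13,10,6,2,1
\end{array}$$

For instance, the entry $6$ for $n=3$, $m=0$ counts white $3$; white $2+1$; white $1+1+1$; red $1$ blue $2$; red $2$ blue $1$; red $1$ blue $1$ white $1$. Each row rises and then falls.

Now multiply $P$ by $-(1-q(z+1+z^{-1}))$. Row $n$ of the new series is obtained by replacing every entry of row $n-1$ of $P$ by the sum of itself and its two neighbors, and then subtracting row $n$ of $P$. By hand:

* Row $0$ is $-1$.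
* Row $1$ is $(1,1,1)-(1,1,1)=0$.
* Row $2$: the neighbor sums of $(1,1,1)$ are $(1,2,3,2,1)$, so the row is $0$.
* Row $3$: $(1,3,6,7,6,3,1)-(1,2,5,6,5,2,1)=(0,1,1,1,1,1,0)$.
* Row $4$: $(1,3,8,13,16,13,8,3,1)-(1,2,6,10,13,10,6,2,1)=(0,1,2,3,3,3,2,1,0)$.

After a stretch of zeros, the rows are nonnegative and unimodal again, although we subtracted. Moreover they are made of centered blocks of ones: row $3$ is one block of length $5$, and row $4$ is the sum of blocks of lengths $7$, $5$ and $3$. We shall ask whether this persists, for all rows and for longer multipliers of the same kind.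

## The series $F_k$ and the statements to be proved

Write $\mathbb N_0=\{0,1,2,\dots\}$, $\mathbb N=\{1,2,\dots\}$, $(a;q)_\infty=\prod_{j\ge0}(1-aq^j)$ and $(a_1,\dots,a_m;q)_\infty=\prod_j(a_j;q)_\infty$. A finite real sequence $(a_1,\dots,a_N)$ is *unimodal* if $a_1\le\dots\le a_t\ge\dots\ge a_N$ for some $t$. For $k\in\mathbb N_0$ define $J_k^{\mathrm t}(m,n)$ by
$$\sum_{n\ge 0}\sum_{m\in\mathbb{Z}}J_k^{\mathrm t}(m,n)q^nz^m=\frac{(-1)^k}{(z,q/z,q;q)_\infty}\sum_{0\le \ell\le k}(-1)^\ell q^{\ell (\ell+1)/2}z^{-\ell}(1-z^{2\ell+1}).$$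
The factor $1-z$ of $(z;q)_\infty=(1-z)(qz;q)_\infty$ divides each $1-z^{2\ell+1}$. Put
$$\chi_c:=\sum_{|j|\le c}z^j=\frac{z^{-c}(1-z^{2c+1})}{1-z}\qquad(c\in\mathbb N_0),$$
the centered block of length $2c+1$. Then the series is
$$F_k:=\sum_{n,m}J_k^{\mathrm t}(m,n)q^nz^m=\frac{(-1)^k}{(qz,q,q/z;q)_\infty}\sum_{0\le \ell\le k}(-1)^\ell q^{\ell(\ell+1)/2}\chi_\ell ,\tag{1}$$
a power series in $q$ whose coefficients are Laurent polynomials in $z$. The prefactor is $P$. So $F_0=P$ and $F_1=-P(1-q\chi_1)$ are exactly the two series computed above.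

The following conjecture is from Nian Hong Zhou, "Positivity and tails of pentagonal number series", arXiv:2403.06196 (2024): *for any $k\in\mathbb N_0$ and $n\in\mathbb N$ the sequence $(J_k^{\mathrm t}(m,n))_{-n\le m\le n}$ is unimodal.* It is true, and we shall prove the following.

**Theorem 1.** For all $k\in\mathbb N_0$, $n\in\mathbb N$, the coefficient of $q^n$ in $F_k$ is a linear combination of the $\chi_c$ with coefficients in $\mathbb N_0$. Hence $J_k^{\mathrm t}(m,n)=J_k^{\mathrm t}(-m,n)\ge 0$ and $J_k^{\mathrm t}(m,n)\ge J_k^{\mathrm t}(m+1,n)$ for all $m\ge 0$. In particular $(J_k^{\mathrm t}(m,n))_{-n\le m\le n}$ is unimodal.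

**Theorem 2.** Put $N=N_k=(k+1)(k+2)/2$ and $D_k(m,n)=J_k^{\mathrm t}(m,n)-J_k^{\mathrm t}(m+1,n)$, for $m\ge0$, $n\ge1$.

1. $D_k(m,n)>0$ if and only if $n\ge N+|m-k-1|$; otherwise $D_k(m,n)=0$.
2. Consequently $J_k^{\mathrm t}(\cdot,n)\equiv0$ for $1\le n<N$. For $n\ge N$, $J_k^{\mathrm t}(m,n)>0$ iff $|m|\le k+1+n-N$; the sequence is constant for $|m|\le\max(0,\,k+1-(n-N))$ and strictly decreasing in $|m|$ from there until it reaches $0$ at $|m|=k+2+n-N$. The peak at $m=0$ is strict iff $n\ge (k+1)(k+4)/2$.
3. $D_k(m,n+d)\ge D_k(m,n)$ for all $d\ge2$, and $D_k(m+1,n+j)\ge D_k(m,n)$ for all $j\ge1$.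

For $k=1$ we have $N=3$. Part 1 says that row $3$ contains only the block with $c=2$, and row $4$ exactly the blocks $c=1,2,3$. This agrees with the rows found by hand.

## Why termwise positivity is not enough, and what a truncated Euler characteristic measures

A nonnegative combination of the $\chi_c$ is symmetric and unimodal, and products of such combinations are again such combinations, because $\chi_a\chi_b=\sum_{c=|a-b|}^{a+b}\chi_c$ (the Clebsch–Gordan rule). For example $\chi_1^2=\chi_2+\chi_1+\chi_0$, which is the row $1,2,3,2,1$. So a sensible first attempt is to expand everything in the $\chi_c$. The coefficients of $P$ are nonnegative combinations of the $\chi_c$ (this will follow from formula (6)), hence so are those of $q^{\ell(\ell+1)/2}\chi_\ell P$. But (1) gives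
$$F_k+F_{k-1}=q^{k(k+1)/2}\chi_k\,P\qquad(k\ge1),\tag{2}$$
so $F_k$ is a *difference* of two good series, and differences need not be good: $\chi_1-\chi_0=z+z^{-1}$ has coefficients $1,0,1$.

One can try to remove the sign with the Jacobi triple product. Substituting $\ell\mapsto-\ell-1$ in the second half,
$$\sum_{\ell\ge0}(-1)^\ell q^{\ell(\ell+1)/2}(z^{-\ell}-z^{\ell+1})=\sum_{\ell\in\mathbb Z}(-1)^\ell q^{\ell(\ell+1)/2}z^{-\ell}=(z,q/z,q;q)_\infty ,$$
so $P\sum_{\ell\ge0}(-1)^\ell q^{\ell(\ell+1)/2}\chi_\ell=1$, and therefore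
$$F_k-(-1)^k=P\cdot\sum_{\ell\ge k+1}(-1)^{\ell-k-1}q^{\ell(\ell+1)/2}\chi_\ell .$$
This explains the zeros: the tail starts at $q^{N_k}$. It also settles the rows $1\le n<N_k+k+2$, where only the first term of the tail contributes. At $n=N_k+k+2=(k+2)(k+3)/2$ the second term enters with a minus sign, and here the attempt stops. We would have to show, for each $c$, that one multiplicity dominates another, and the formula gives no reason for it.

The reason comes from reading the sum as an Euler characteristic. The identity $P\sum_{\ell\ge0}(-1)^\ell q^{\ell(\ell+1)/2}\chi_\ell=1$ looks like the count in an exact sequence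
$$\cdots\to A\otimes W_2\to A\otimes W_1\to A\otimes W_0\to\mathbb C\to0 ,$$
where $A$ has character $P$ and $W_\ell$ has character $q^{\ell(\ell+1)/2}\chi_\ell$. If we cut such a sequence after $A\otimes W_k$, exactness says that the alternating sum of characters, up to the term of $\mathbb C$, is the character of the *kernel* on the left. A kernel is a module, and its character is positive for free. Such iterated kernels are called syzygies.

Here is the smallest example. Over $A=\mathbb C[x,y]$, the resolution $0\to A\to A^2\to A\to\mathbb C\to0$ has generators in degrees $2$, $1$, $0$, so $\frac{1-2q+q^2}{(1-q)^2}=1$. The truncated sum $-\frac{1-2q}{(1-q)^2}$ equals $-1+\frac{q^2}{(1-q)^2}$: a sign constant, plus the Hilbert series of the kernel of $A^2\to A$, which is free on one generator of degree $2$.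

So we look for a Lie algebra $\mathfrak n$ with $\operatorname{ch}U(\mathfrak n)=P$. There is one standard resolution of $\mathbb C$ over $U(\mathfrak n)$, with terms $U(\mathfrak n)\otimes\wedge^\ell\mathfrak n$. It is of no direct use, since its terms are too large: already $\operatorname{ch}\mathfrak n=\sum_{i\ge1}q^i\chi_1$ is not $q\chi_1$. We need the *minimal* resolution, whose generators in step $\ell$ form the homology $H_\ell(\mathfrak n)$, and we need $\mathfrak{sl}_2$ to act on everything. The work is then to compute $H_\ell(\mathfrak n)$.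

## The algebra $\mathfrak g=\mathfrak{sl}_2\cong\mathfrak{so}_3$, its Casimir element, and $\mathfrak n=t\mathfrak g[t]$

**The basis.** Let $\mathfrak g=\mathfrak{sl}_2(\mathbb C)\cong\mathfrak{so}_3(\mathbb C)$ with basis $x_1,x_2,x_3$ and $[x_1,x_2]=x_3$, $[x_2,x_3]=x_1$, $[x_3,x_1]=x_2$. Declare this basis orthonormal for a symmetric bilinear form $(\cdot,\cdot)$. The number $([x_a,x_b],x_c)$ is then the sign of the permutation $(a,b,c)$, or $0$. It is totally antisymmetric, so the form is invariant: $([u,v],w)=(u,[v,w])$.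

Put $H=ix_3$, $e=x_1+ix_2$, $f=x_1-ix_2$. Then
$$[H,e]=ix_2+x_1=e,\qquad [H,f]=ix_2-x_1=-f,\qquad [e,f]=-2ix_3=-2H .$$

**Representations.** Finite-dimensional $\mathfrak g$-modules are completely reducible. The irreducible ones are indexed by their spin $c\in\frac12\mathbb N_0$, the highest eigenvalue of $H$. Eigenvalues of $H$ are called weights, and $z$ records them, so for $c\in\mathbb N_0$ the spin-$c$ module has character $\chi_c$. For example, $\mathfrak g$ itself with the adjoint action has weights $1,0,-1$ and spin $1$. If all weights of a module are integers, all spins in it are integers. A *highest weight vector* is a nonzero weight vector killed by $e$; the multiplicity of spin $c$ in a module is the dimension of the space consisting of $0$ and the highest weight vectors of weight $c$. Finally, spin $a$ tensor spin $b$ contains each of the spins $|a-b|,|a-b|+1,\dots,a+b$ once, and nothing else.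

**The Casimir element.** Since $ef=x_1^2+x_2^2-ix_3$ and $fe=x_1^2+x_2^2+ix_3$ in $U(\mathfrak g)$, and $x_3^2=-H^2$,
$$\Omega:=\sum_a x_a^2=-H^2+\tfrac12(ef+fe)=-H^2-H+fe .\tag{3}$$
It is central and acts on a highest weight vector of weight $c$ by $-c^2-c$, so it acts on spin $c$ by $-c(c+1)$. On the adjoint module this says
$$\sum_a[x_a,[x_a,x]]=-2x\qquad(x\in\mathfrak g).\tag{4}$$

**Moving a bracket across.** For every $x\in\mathfrak g$,
$$\sum_a [x_a,x]\otimes x_a=-\sum_a x_a\otimes[x_a,x].\tag{5}$$
To see this, write $[x_a,x]=\sum_b c_{ab}x_b$. By invariance and symmetry of the form, $c_{ab}=([x_a,x],x_b)=(x_a,[x,x_b])=-c_{ba}$. So the left side is $\sum_{a,b}c_{ab}\,x_b\otimes x_a=-\sum_{b}x_b\otimes\sum_a c_{ba}x_a$, which is the right side. We shall apply bilinear maps to (5) many times.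

**The current algebra.** Let $\mathfrak g[t]=\mathfrak g\otimes\mathbb C[t]$, write $x(i)=xt^i$, so $[x(i),y(j)]=[x,y](i+j)$, and put $\mathfrak n=t\mathfrak g[t]$. Then $\mathfrak n$ is an ideal and $\mathfrak g[t]=\mathfrak g\oplus\mathfrak n$. Grade by $t$-degree, recorded by $q$, and write $\operatorname{ch}M=\sum(\dim M_{n,m})q^nz^m$, where $M_{n,m}$ is the part of degree $n$ and weight $m$. Let $A=U(\mathfrak n)$, with $\mathfrak g$ acting by the adjoint action. By the Poincaré–Birkhoff–Witt (PBW) theorem, ordered monomials in $e(i),H(i),f(i)$, $i\ge1$, form a basis of $A$; these have degree $i$ and weights $1,0,-1$. Hence $A_0=\mathbb C$, every $A_d$ is finite-dimensional, and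
$$\operatorname{ch}A=\frac1{(qz,q,q/z;q)_\infty}=P .\tag{6}$$
The three colors are $e$, $H$, $f$. For instance, $A_1=\mathfrak g(1)$ has spin $1$, and $\operatorname{ch}A_2=\chi_2+\chi_1+\chi_0$.

## The homology of $\mathfrak n$ by a Laplacian

$H_p(\mathfrak n)=H_p(\mathfrak n,\mathbb C)$ is the homology of the Chevalley–Eilenberg complex $(\wedge^\bullet\mathfrak n,\partial)$,
$$\partial(u_1\wedge\dots\wedge u_p)=\sum_{r<s}(-1)^{r+s}[u_r,u_s]\wedge u_1\wedge\cdots\widehat{u_r}\cdots\widehat{u_s}\cdots\wedge u_p .\tag{7}$$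
The identity $\partial^2=0$ is the Jacobi identity. Since $\partial$ is built from the bracket, it preserves $t$-degree, and it commutes with $\mathfrak g$, which acts on $\mathfrak n$ by derivations.

Let us compute in small degrees. Degree $1$: only $\mathfrak g(1)$ in exterior degree $1$, so $H_1$ contains a spin $1$ there. Degree $2$: the map $\wedge^2\mathfrak g(1)\to\mathfrak g(2)$ is minus the bracket, a surjection between three-dimensional spaces, so there is no homology. Degree $3$: the complex is $\wedge^3\mathfrak g(1)\to\mathfrak g(1)\wedge\mathfrak g(2)\to\mathfrak g(3)$, with spins $0$, then $2,1,0$, then $1$. The right map is onto because $[\mathfrak g,\mathfrak g]=\mathfrak g$. The left one is injective, since $\partial\big(x_1(1)\wedge x_2(1)\wedge x_3(1)\big)=-\sum_ax_a(2)\wedge x_a(1)\ne0$. What is left is one spin $2$ in $\wedge^2$. So in degrees up to $3$ we see spin $p$ in exterior degree $p$ and $t$-degree $p(p+1)/2$.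

**Proposition 3.** $H_p(\mathfrak n)$ is one copy of the spin-$p$ module, located in $t$-degree $p(p+1)/2$.

This is a case of a theorem of Garland and Lepowsky, Invent. Math. 34 (1976). We give a complete proof. The plan is to write down an operator $d$ going back up, such that $\partial d+d\partial$ acts by explicit scalars; then all homology lives where the scalar is $0$.

**Step 1: commutation rules for $\partial$.** The purpose is to reduce computations with $\partial$ to single factors. Let $\varepsilon_\omega$ be left exterior multiplication by $\omega$, so $\varepsilon_{v\wedge w}=\varepsilon_v\varepsilon_w$. For $u\in\mathfrak g[t]$ let $L_u$ be the derivation of $\wedge\mathfrak n$ extending $\mathrm{ad}\,u$ on $\mathfrak n$. Then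
$$L_v\varepsilon_w=\varepsilon_wL_v+\varepsilon_{[v,w]}\qquad(v\in\mathfrak g[t],\ w\in\mathfrak n).$$
For $u\in\mathfrak n$ we claim
$$\partial \varepsilon_u+\varepsilon_u\partial=-L_u .\tag{8}$$
Apply (7) to $u\wedge u_2\wedge\dots\wedge u_p$ with $u_1=u$. The term $r=1$ is $(-1)^{1+s}[u,u_s]\wedge u_2\wedge\cdots\widehat{u_s}\cdots$. Moving $[u,u_s]$ to the place of $u_s$ costs $(-1)^{s-2}$, so the sign becomes $-1$, and these terms sum to $-L_u(u_2\wedge\dots\wedge u_p)$. The terms with $r,s\ge2$ have $[u_r,u_s]$ in front of $u$. Exchanging the two gives a minus sign, and lowering both indices by one does not change $(-1)^{r+s}$, so these terms sum to $-u\wedge\partial(u_2\wedge\dots\wedge u_p)$. This is (8).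

For $v,w\in\mathfrak n$, using (8) twice,
$$[\partial,\varepsilon_v\varepsilon_w]=(-L_v-\varepsilon_v\partial)\varepsilon_w-\varepsilon_v\varepsilon_w\partial=-L_v\varepsilon_w-\varepsilon_v(\partial\varepsilon_w+\varepsilon_w\partial)=\varepsilon_vL_w-L_v\varepsilon_w ,$$
and therefore
$$[\partial,\varepsilon_v\varepsilon_w]=\varepsilon_vL_w-\varepsilon_wL_v-\varepsilon_{[v,w]} .\tag{9}$$

**Step 2: the operator $d$ and the Laplacian.** We need an equivariant way to split one factor into two. Let $d$ be the odd derivation of $\wedge\mathfrak n$ (so $d(u\wedge\omega)=du\wedge\omega-u\wedge d\omega$ for $u\in\mathfrak n$) with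
$$d(x(k))=\sum_{\substack{i+j=k\\ i,j\ge1}}\ \sum_a x_a(i)\wedge[x_a,x](j) .\tag{10}$$
Let $\Delta=\partial d+d\partial$, let $E$ be the $t$-degree operator, and let $\Omega=\sum_aL_{x_a}^2$ act on $\wedge\mathfrak n$. We claim
$$\Delta=2E+\Omega .\tag{11}$$
As a test, on $x(k)\in\wedge^1\mathfrak n$ we have $\partial x(k)=0$, and $\partial d\,x(k)=-\sum_{i+j=k}\sum_a[x_a,[x_a,x]](k)=2(k-1)x(k)$ by (4). The right side of (11) gives $2k-2$ as well.

Both sides of (11) kill $1\in\wedge^0\mathfrak n$. So if they have the same commutator with every $\varepsilon_{x(k)}$, they agree on all of $\wedge\mathfrak n$, by induction on exterior degree. We compute these commutators in Steps 3 to 6.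

**Step 3: splitting $[\Delta,\varepsilon_u]$ in two.** Let $u=x(k)$, $k\ge1$. Since $d$ is an odd derivation, $d\varepsilon_u=\varepsilon_{du}-\varepsilon_ud$. With (8),
$$\partial d\varepsilon_u=\partial\varepsilon_{du}-\partial\varepsilon_ud=\partial\varepsilon_{du}+L_ud+\varepsilon_u\partial d,$$
$$d\partial\varepsilon_u=-dL_u-d\varepsilon_u\partial=-dL_u-\varepsilon_{du}\partial+\varepsilon_ud\partial .$$
Adding these and subtracting $\varepsilon_u\Delta$,
$$[\Delta,\varepsilon_u]=[\partial,\varepsilon_{du}]+[L_u,d].\tag{12}$$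

**Step 4: the term $[\partial,\varepsilon_{du}]$.** By (9) and (10),
$$[\partial,\varepsilon_{du}]=\sum_{\substack{i+j=k\\ i,j\ge1}}\sum_a\Big(\varepsilon_{x_a(i)}L_{[x_a,x](j)}-\varepsilon_{[x_a,x](j)}L_{x_a(i)}-\varepsilon_{[x_a,[x_a,x]](k)}\Big).$$
By (5) the second summand is $+\sum_a\varepsilon_{x_a(j)}L_{[x_a,x](i)}$. Summed over all $i+j=k$ it has the same total as the first. By (4) the third totals $2(k-1)\varepsilon_{x(k)}$. Hence
$$[\partial,\varepsilon_{du}]=2\sum_{i=1}^{k-1}\sum_a\varepsilon_{x_a(i)}L_{[x_a,x](k-i)}+2(k-1)\varepsilon_{x(k)}.\tag{13}$$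

**Step 5: the term $[L_u,d]$.** This is the commutator of an even and an odd derivation, so it is an odd derivation, determined by its values on the elements $y(l)$, $y\in\mathfrak g$, $l\ge1$. First,
$$L_ud\,y(l)=\sum_{\substack{i+j=l\\ i,j\ge1}}\sum_a\Big([x,x_a](i+k)\wedge[x_a,y](j)+x_a(i)\wedge[x,[x_a,y]](j+k)\Big).$$
Second, $dL_u\,y(l)=d([x,y](k+l))$. In (10) for $[x,y]$ we use $[x_a,[x,y]]=[[x_a,x],y]+[x,[x_a,y]]$, and for the first part we use (5) in the form $\sum_ax_a\otimes[x_a,x]=\sum_a[x,x_a]\otimes x_a$. This gives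
$$dL_u\,y(l)=\sum_{\substack{i'+j'=k+l\\ i',j'\ge1}}\sum_a\Big([x,x_a](i')\wedge[x_a,y](j')+x_a(i')\wedge[x,[x_a,y]](j')\Big).$$
Compare. In $L_ud\,y(l)$ exactly the terms of the first kind with $i'\ge k+1$ and the terms of the second kind with $j'\ge k+1$ occur. So
$$[L_u,d]\,y(l)=-\sum_{i=1}^k\sum_a[x,x_a](i)\wedge[x_a,y](k+l-i)-\sum_{j=1}^k\sum_ax_a(k+l-j)\wedge[x,[x_a,y]](j).$$
By (5) for $x$, the first sum here is $-\sum_{i=1}^k\sum_ax_a(i)\wedge[[x_a,x],y](k+l-i)$. In the second sum, exchange the two wedge factors and then use (5) for $y$: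
$$+\sum_{j=1}^k\sum_a[x,[x_a,y]](j)\wedge x_a(k+l-j)=-\sum_{j=1}^k\sum_a[x,x_a](j)\wedge[x_a,y](k+l-j),$$
which is the first sum again. Thus
$$[L_u,d]\,y(l)=-2\sum_{i=1}^k\sum_ax_a(i)\wedge[[x_a,x],y](k+l-i).$$
Now for $v\in\mathfrak n$, $w\in\mathfrak g[t]$, the operator $\varepsilon_vL_w$ is an odd derivation, because
$$v\wedge L_w(\alpha\wedge\beta)=(v\wedge L_w\alpha)\wedge\beta+(-1)^{|\alpha|}\alpha\wedge(v\wedge L_w\beta).$$
The value just found is that of $-2\sum_{i=1}^k\sum_a\varepsilon_{x_a(i)}L_{[x_a,x](k-i)}$ on $y(l)$. Two odd derivations that agree on $\mathfrak n$ are equal. Separating $i=k$,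
$$[L_u,d]=-2\sum_{i=1}^{k-1}\sum_a\varepsilon_{x_a(i)}L_{[x_a,x](k-i)}-2\sum_a\varepsilon_{x_a(k)}L_{[x_a,x]} .\tag{14}$$

**Step 6: comparison with $2E+\Omega$.** When (13) and (14) are inserted in (12), the sums over $i\le k-1$ cancel:
$$[\Delta,\varepsilon_{x(k)}]=2(k-1)\varepsilon_{x(k)}-2\sum_a\varepsilon_{x_a(k)}L_{[x_a,x]} .$$
On the other side, $[L_{x_a},\varepsilon_{x(k)}]=\varepsilon_{[x_a,x](k)}$, so by (4) and (5)
$$[\Omega,\varepsilon_{x(k)}]=\sum_a\Big(L_{x_a}\varepsilon_{[x_a,x](k)}+\varepsilon_{[x_a,x](k)}L_{x_a}\Big)=-2\varepsilon_{x(k)}+2\sum_a\varepsilon_{[x_a,x](k)}L_{x_a}=-2\varepsilon_{x(k)}-2\sum_a\varepsilon_{x_a(k)}L_{[x_a,x]} .$$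
Since $[2E,\varepsilon_{x(k)}]=2k\,\varepsilon_{x(k)}$, the two commutators agree, and (11) is proved.

**Step 7: where homology can live.** All weights of $\wedge\mathfrak n$ are integers, so all its spins are integers, and each $t$-degree of $\wedge\mathfrak n$ is finite-dimensional. By (11) and the Casimir eigenvalues, $\Delta$ acts on the spin-$c$ isotypic part of $t$-degree $n$ as the scalar $\lambda=2n-c(c+1)$. If $\lambda\ne0$ and $\omega$ is a cycle in that part, then $\lambda\omega=\Delta\omega=\partial(d\omega)$, so $\omega$ is a boundary. Since $\partial$ respects isotypic parts and degree, $H_\bullet(\mathfrak n)$ is the homology of the subcomplex formed by the spin-$c$ parts in degree $n=c(c+1)/2$, $c\ge0$.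

**Step 8: this subcomplex is tiny.** Consider a wedge monomial in the $e(i),H(i),f(i)$ of weight $c$, with $a$ factors $e(\cdot)$ and $b$ factors $f(\cdot)$. Then $a=b+c\ge c$. The $e$-factors have distinct indices, so the degree is at least $a(a+1)/2\ge c(c+1)/2$. Equality forces $a=c$, $b=0$, no factors $H(\cdot)$, and the monomial $e(1)\wedge\dots\wedge e(c)$. So the weight-$c$ space in degree $c(c+1)/2$ is one line, and it is killed by $L_e$ since $[e,e(i)]=0$. Hence the spin-$c$ part in degree $c(c+1)/2$ is exactly one copy of the spin-$c$ module, in exterior degree $c$. In the subcomplex, exterior degree $p$ carries only spin $p$. The equivariant map $\partial$ goes from spin $p$ to spin $p-1$, so it is $0$ there, and the subcomplex is its own homology. This proves Proposition 3. $\square$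

## The minimal resolution of $\mathbb C$ with its $\mathfrak g$-action

Let $\mathcal C$ be the category of $\mathbb N_0$-graded $\mathfrak g[t]$-modules with finite-dimensional graded pieces, with degree-preserving morphisms. It is closed under kernels and cokernels. Each graded piece is a finite-dimensional, hence completely reducible, $\mathfrak g$-module. Since $\mathfrak n$ is an ideal, $\mathfrak nM$ is a $\mathfrak g[t]$-submodule of $M\in\mathcal C$, and $\mathbb C\otimes_AM=M/\mathfrak nM$ is a graded $\mathfrak g$-module.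

**Step 1: projective modules.** We need free $A$-modules on which $\mathfrak g$ acts and from which equivariant maps can be lifted. For an $\mathbb N_0$-graded $\mathfrak g$-module $W$ with finite-dimensional pieces, put $\operatorname{Ind}W=U(\mathfrak g[t])\otimes_{U(\mathfrak g)}W$. By PBW, $U(\mathfrak g[t])=A\otimes U(\mathfrak g)$, so $\operatorname{Ind}W$ is the free $A$-module $A\otimes W$. The algebra $\mathfrak g$ acts diagonally, $x(a\otimes w)=[x,a]\otimes w+a\otimes xw$. So
$$\operatorname{ch}\operatorname{Ind}W=\operatorname{ch}A\cdot\operatorname{ch}W,\qquad (\operatorname{Ind}W)/\mathfrak n(\operatorname{Ind}W)=W .$$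
It is projective in $\mathcal C$. Indeed, morphisms $\operatorname{Ind}W\to M$ are the same as graded $\mathfrak g$-maps $W\to M$. If $M\to M'$ is surjective, each $M_n\to M'_n$ has a $\mathfrak g$-equivariant section by complete reducibility, so a graded $\mathfrak g$-map $W\to M'$ lifts to $W\to M$.

**Step 2: the construction.** Start with $K_{-1}=\mathbb C$, trivial, in degree $0$. Given $K_{\ell-1}\in\mathcal C$, choose a graded $\mathfrak g$-complement $W_\ell$ of $\mathfrak nK_{\ell-1}$ in $K_{\ell-1}$. Let $P_\ell=\operatorname{Ind}W_\ell\to K_{\ell-1}$ be the morphism extending the inclusion of $W_\ell$, and let $K_\ell$ be its kernel.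

The morphism is surjective: its cokernel $Q$ satisfies $Q=\mathfrak nQ$, because $K_{\ell-1}=W_\ell+\mathfrak nK_{\ell-1}$. If $Q\ne0$, its lowest nonzero degree could not lie in $\mathfrak nQ$, since $\mathfrak n$ strictly raises degrees. So $Q=0$.

Moreover $K_\ell\subset\mathfrak nP_\ell$: the induced map $P_\ell/\mathfrak nP_\ell=W_\ell\to K_{\ell-1}/\mathfrak nK_{\ell-1}$ is an isomorphism, so an element of $P_\ell$ that maps to $0$ has image $0$ in $P_\ell/\mathfrak nP_\ell$.

So $\cdots\to P_1\to P_0\to\mathbb C\to0$ is a resolution in $\mathcal C$ by projectives. The differential $P_{\ell+1}\to K_\ell\subset\mathfrak nP_\ell$ becomes zero in $\mathbb C\otimes_AP_\bullet=W_\bullet$.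

Let us follow the first steps. We get $W_0=\mathbb C$, $P_0=A$, and $K_0=\mathfrak nA$, the augmentation ideal. Next, $K_0/\mathfrak nK_0=\mathfrak n/[\mathfrak n,\mathfrak n]=\mathfrak g(1)$, because $[\mathfrak g,\mathfrak g]=\mathfrak g$ gives $[\mathfrak n,\mathfrak n]=\bigoplus_{i\ge2}\mathfrak g(i)$. So $W_1=\mathfrak g(1)$, and $P_1=A\otimes\mathfrak g(1)\to A$ sends $a\otimes x(1)$ to $a\,x(1)$. An element of the kernel $K_1$ comes from $e(2)=[H(1),e(1)]$ and $[e(1),e(2)]=0$:
$$\kappa=e(1)H(1)\otimes e(1)-e(1)^2\otimes H(1)-e(2)\otimes e(1)\ \longmapsto\ e(1)e(2)-e(2)e(1)=0 .$$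
It is nonzero, of weight $2$ and degree $3$. Since $[e,H(1)]=-e(1)$, we have $e\cdot\kappa=-e(1)^2\otimes e(1)+e(1)^2\otimes e(1)=0$. So $\kappa$ is a highest weight vector of spin $2$ in degree $3$: it accounts for the row $(0,1,1,1,1,1,0)$ from the beginning.

**Step 3: identification of $W_\ell$ with $H_\ell(\mathfrak n)$.** We compare with a known resolution. The Chevalley–Eilenberg (Koszul) resolution (Cartan–Eilenberg, *Homological Algebra*, Ch. XIII) is $A\otimes\wedge^\bullet\mathfrak n\to\mathbb C$ with differential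
$$a\otimes u_1\wedge\dots\wedge u_p\mapsto\sum_r(-1)^{r+1}au_r\otimes u_1\wedge\cdots\widehat{u_r}\cdots\wedge u_p+\sum_{r<s}(-1)^{r+s}a\otimes[u_r,u_s]\wedge u_1\wedge\cdots\widehat{u_r}\cdots\widehat{u_s}\cdots\wedge u_p .$$
This map commutes with left multiplication by $A$. It also commutes with the diagonal action of $\mathfrak g$, since $\mathfrak g$ acts by derivations on all the products and brackets that occur, and it preserves degree. So this is a resolution in $\mathcal C$ by the modules $\operatorname{Ind}\wedge^p\mathfrak n$, which are projective by Step 1. Passing to $M/\mathfrak nM$, that is, to $a=1$ modulo $\mathfrak nA$, kills the first sum, and what remains is $(\wedge^\bullet\mathfrak n,\partial)$.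

Two projective resolutions of the same object $\mathbb C$ of $\mathcal C$ are homotopy equivalent in $\mathcal C$. The additive functor $\mathbb C\otimes_A-$ preserves this. So $(W_\bullet,0)$ and $(\wedge^\bullet\mathfrak n,\partial)$ have isomorphic homology as graded $\mathfrak g$-modules, that is, $W_\ell\cong H_\ell(\mathfrak n)$. By Proposition 3,
$$\operatorname{ch}W_\ell=q^{\ell(\ell+1)/2}\chi_\ell .\tag{15}$$

## $F_k$ as the character of a syzygy: proof of Theorem 1

**Step 1: the character of $K_k$.** The sequence $0\to K_k\to P_k\to\cdots\to P_0\to\mathbb C\to0$ is exact, with finite-dimensional graded pieces. So the alternating sum of its characters vanishes. With $\operatorname{ch}P_\ell=\operatorname{ch}A\cdot\operatorname{ch}W_\ell$ and (6), (15), (1),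
$$\operatorname{ch}K_k=\sum_{\ell=0}^k(-1)^{k-\ell}\operatorname{ch}A\;q^{\ell(\ell+1)/2}\chi_\ell-(-1)^k=F_k-(-1)^k .\tag{16}$$

**Step 2: reading off unimodality.** Let $n\ge1$. By (16), $\sum_mJ_k^{\mathrm t}(m,n)z^m$ is the character of the finite-dimensional $\mathfrak g$-module $(K_k)_n$. Its weights are integers, since $K_k\subset A\otimes W_k$. So it equals $\sum_{c\ge0}\mu_c\chi_c$, where $\mu_c\in\mathbb N_0$ is the multiplicity of spin $c$ in $(K_k)_n$. Since $\chi_c$ has coefficient $1$ at $z^m$ if $|m|\le c$ and $0$ otherwise,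
$$J_k^{\mathrm t}(m,n)=\sum_{c\ge|m|}\mu_c .$$
This is nonnegative, even in $m$, and nonincreasing in $|m|$. Hence $(J_k^{\mathrm t}(m,n))_{-n\le m\le n}$ is unimodal. Theorem 1 and the conjecture are proved. $\blacksquare$

Taking differences, for $m\ge0$ and $n\ge1$,
$$D_k(m,n)=\text{multiplicity of spin }m\text{ in }(K_k)_n .\tag{17}$$
So Theorem 2 is a question about which spins occur in the module $K_k$, and about injective maps between spaces of highest weight vectors.

## Which spins occur in $K_k$: proof of Theorem 2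

**Four facts.** They supply injective operators on $K_k$ and control it in low degrees.

(a) *For $0\ne a\in A$ and $0\ne v\in K_k$ we have $av\ne0$.* The algebra $A$ is a domain, because by PBW its associated graded algebra is a polynomial ring. Also $K_k\subset P_k=A\otimes W_k$. Write $v=\sum_ia_i\otimes w_i$ in a basis $(w_i)$ of $W_k$; some $a_i\ne0$, so $av=\sum_iaa_i\otimes w_i\neq0$.

(b) *$K_k$ is the quotient of $A\otimes W_{k+1}$ by $K_{k+1}$. The module $W_{k+1}$ has spin $k+1$ and degree $N$. The module $K_{k+1}$ vanishes in degrees below $N+k+2$, and in degree $N+k+2$ it equals $W_{k+2}$, of spin $k+2$.* The first claim is the construction, and the second is (15), as $(k+1)(k+2)/2=N$. For the third, $K_{k+1}$ is generated over $A$ by $W_{k+2}$, which lies in degree $(k+2)(k+3)/2=N+k+2$, and $A_0=\mathbb C$.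

(c) *$e(1)^r$ ($r\ge0$) and $e(1)^{r-1}e(2)$ ($r\ge1$) are highest weight vectors of weight $r$ in $A_r$ and $A_{r+1}$ respectively.* They are nonzero by PBW, and killed by $\mathrm{ad}\,e$ because $[e,e(i)]=0$.

(d) *For $d\ge2$, the element $\theta_d=\sum_ax_a(1)x_a(d-1)\in A_d$ is $\mathfrak g$-invariant and nonzero.* For $x\in\mathfrak g$ we have $[x,\theta_d]=\sum_a\big([x,x_a](1)x_a(d-1)+x_a(1)[x,x_a](d-1)\big)=0$ by (5). By PBW in the basis $x_a(i)$, it is a sum of three different basis monomials. (For $d=2$ it is $\sum_ax_a(1)^2$.)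

**Part 3: monotonicity.** Let $v\in(K_k)_n$ be a highest weight vector of weight $m$. Since $\theta_d$ commutes with $\mathfrak g$, the vector $\theta_dv$ has weight $m$, degree $n+d$, and is killed by $e$; it is nonzero by (a). So multiplication by $\theta_d$ is an injective linear map between the spaces whose dimensions are $D_k(m,n)$ and $D_k(m,n+d)$ by (17). Likewise $e(j)v\ne0$ has weight $m+1$ and degree $n+j$, and $e\,e(j)v=e(j)\,ev=0$. So $D_k(m+1,n+j)\ge D_k(m,n)$.

**Part 1, necessity.** We bound the spins from above using (b). Suppose spin $m$ occurs in $(K_k)_n$. Then it occurs in the degree-$n$ part $A_{n-N}\otimes W_{k+1}$ of $A\otimes W_{k+1}$. So $n\ge N$, and $A_{n-N}$ contains a spin $s$ with $|s-(k+1)|\le m\le s+k+1$. The right inequality gives $s\ge m-k-1$, and the left one gives $k+1-s\le m$, so $s\ge k+1-m$. Hence $s\ge|m-k-1|$. A generator of $A$ has weight at most $1$ and degree at least $1$, so weights of $A_{n-N}$ are at most $n-N$. Thus $n-N\ge s\ge|m-k-1|$. Since $D_k(m,n)$ is a multiplicity, it is $0$ in all other cases.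

**Part 1, sufficiency.** Let $d=n-N-|m-k-1|\ge0$. If $d\ge2$, Part 3 with $\theta_d$ gives $D_k(m,n)\ge D_k(m,n-d)$, and for the pair $(m,n-d)$ the number $d$ is replaced by $0$. So it is enough to find spin $m$ when $d=0$ and when $d=1$.

*Case $m\ge k+1$.* Put $r=m-k-1$, and let $w$ be a highest weight vector of $W_{k+1}\subset K_k$, of weight $k+1$ and degree $N$.

* $d=0$: by (a) and (c), $e(1)^rw\ne0$ is a highest weight vector of weight $m$ and degree $N+r$.
* $d=1$, $r\ge1$: in the same way, $e(1)^{r-1}e(2)w$ is one of weight $m$ and degree $N+r+1$.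
* $d=1$, $r=0$: since $N+1<N+k+2$, (b) gives $(K_k)_{N+1}\cong A_1\otimes W_{k+1}$. This is spin $1$ tensor spin $k+1$, and as $k+1\ge1$ it contains spin $k+1=m$.

*Case $0\le m\le k$.* Put $j=k+1-m$, so $1\le j\le k+1$.

* $d=0$: since $N+j<N+k+2$, (b) gives $(K_k)_{N+j}\cong A_j\otimes W_{k+1}$. By (c), $A_j$ contains spin $j$, and spin $j$ tensor spin $k+1$ contains spin $k+1-j=m$.
* $d=1$: by (c), $A_{j+1}$ contains spin $j$, so $A_{j+1}\otimes W_{k+1}$ contains spin $m$. By (b), the submodule $(K_{k+1})_{N+j+1}$ that is divided out is $0$ if $j\le k$. If $j=k+1$, it is of spin $k+2$, while $m=0$. In both cases spin $m$ survives in $(K_k)_{N+j+1}$.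

The last bullet, with $j=k+1$, is in degree $N+k+2$, where the second term of the alternating tail first enters; what it removes there is a single spin $k+2$.

**Part 2: the shape of the rows.** We have $J_k^{\mathrm t}(m,n)=\sum_{c\ge|m|}D_k(c,n)$. By Part 1, $D_k(c,n)>0$ exactly for the $c\ge0$ with $|c-(k+1)|\le n-N$. If $1\le n<N$ there is no such $c$, and the row is zero. If $n\ge N$, the largest such $c$ is $k+1+n-N$, the smallest is $c_0=\max(0,k+1-(n-N))$, and every integer between them occurs. Therefore $J_k^{\mathrm t}(m,n)>0$ iff $|m|\le k+1+n-N$. The step from $|m|$ to $|m|+1$ changes the value by $D_k(|m|,n)$. This is $0$ for $|m|<c_0$, so the row is constant for $|m|\le c_0$. It is positive for $c_0\le|m|\le k+1+n-N$, so the row decreases strictly from $|m|=c_0$ until it reaches $0$ at $|m|=k+2+n-N$. Finally, the peak at $m=0$ is strict iff $D_k(0,n)>0$, that is, iff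
$$n\ge N+k+1=\frac{(k+1)(k+2)+2(k+1)}2=\frac{(k+1)(k+4)}2 .\qquad\blacksquare$$

For $k=1$ this threshold is $n=5$. So the flat top $3,3,3$ of row $4$ is the last one: from row $5$ on, the rows of $F_1$ have a strict peak at $m=0$.
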